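# Alternating quotients of mapping class groups

## 1. Two theorems on surjections $\mathcal M_g\to\mathbb A_n$

Let $\mathcal F_g$ be a closed orientable surface of genus $g$, let $\mathcal M_g$ be its mapping class group (isotopy classes of orientation-preserving diffeomorphisms), and let $\mathbb A_n$, $\mathbb S_n$ be the alternating and symmetric groups on $n$ letters.

**Theorem 1.** For every $g\ge3$ there exist an integer $n>4g+4$ and a surjection $\mathcal M_g\to\mathbb A_n$.

**Theorem 2.** For every $g\ge3$ there are infinitely many $m$ such that $\mathcal M_g$ surjects onto $\mathbb A_m$. Consequently, for every $t\ge1$ there are $m_1<\dots<m_t$ and a surjection $\mathcal M_g\to\mathbb A_{m_1}\times\dots\times\mathbb A_{m_t}$. The same holds for every group that surjects onto $\mathcal M_g$.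

The question comes from Bruno P. Zimmermann, "A note on minimal finite quotients of mapping class groups", arXiv:0803.3144 (2008). Its background is the following theorem, which we use as a black box.

**Fact 1 (Paris).** For $g\ge3$, the index of any proper subgroup of $\mathcal M_g$ is larger than $4g+4$. In particular $\mathcal M_g$ has no surjection onto $\mathbb A_n$ if $3\le n\le 4g+4$.

So small alternating groups are excluded, and Zimmermann asks whether for a given $g\ge 3$ any larger $\mathbb A_n$ occurs. Theorem 1 answers yes for every $g\ge3$. With Theorem 2 and Fact 1, the set $\{n\ge 3:\mathcal M_g\twoheadrightarrow\mathbb A_n\}$ is infinite and contained in $(4g+4,\infty)$. The proof does not determine this set or its smallest element.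

The bound $n>4g+4$ costs us nothing: by Fact 1 it holds for every alternating quotient $\mathbb A_n$ with $n\ge3$. So for Theorem 1 we need only *some* $\mathbb A_n$, $n\ge 3$.

The first two values of $n$ can be excluded by hand. For $g\ge3$ the group $\mathcal M_g$ is perfect (Fact 3 below), so all its quotients are perfect. But $\mathbb A_3$ is cyclic of order $3$, and $\mathbb A_4$ maps onto $\mathbb Z/3$ with kernel the Klein four-group. Perfectness will also help us at the end: a perfect group between $\mathbb A_m$ and $\mathbb S_m$ must be $\mathbb A_m$.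

## 2. Primitive groups with an element that moves few points

How does one recognize that a permutation group $G\le\mathrm{Sym}(\Omega)$ is alternating without computing it? We shall use a theorem that needs two inputs: primitivity, and one non-identity element moving few points.

**Definition (primitive).** A transitive group $G\le\mathrm{Sym}(\Omega)$ is primitive if the only $G$-invariant partitions of $\Omega$ are the one with a single block and the one into singletons.

**Definition (product action).** Let $1\le j<m$, let $\Delta$ be the set of $j$-subsets of $\{1,\dots,m\}$, and let $r\ge1$. The wreath product $\mathbb S_m\wr\mathbb S_r$ acts on $\Delta^r$: the element $(s_1,\dots,s_r;\theta)$ sends $(\delta_1,\dots,\delta_r)$ to the tuple whose entry at position $\theta(i)$ is $s_i\delta_i$. The elements with $\theta=1$ form the base group $(\mathbb S_m)^r$.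

**Example 1.** Take $m=7$, $j=1$, $r=2$. Then $\Delta^2$ is a $7\times7$ grid. A transposition acting on the first coordinate only moves $2\cdot 7$ of the $49$ points, a proportion $2/7<1/3$. The swap of the two coordinates fixes only the $7$ diagonal points, a proportion $1/7=1/|\Delta|$.

**Fact 2 (Liebeck–Saxl, Proc. London Math. Soc. (3) 63 (1991), 266–314; uses the classification of finite simple groups).** If a primitive permutation group $G$ of degree $n$ contains a non-identity element moving fewer than $n/3$ points, then there are $m,r\ge1$ and $1\le j<m$ such that $(\mathbb A_m)^r\le G\le\mathbb S_m\wr\mathbb S_r$ in product action on $\Delta^r$, where $\Delta$ is the set of $j$-subsets of $\{1,\dots,m\}$. So $n=\binom mj^r$.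

**Lemma 1.** (a) An element of $\mathbb S_m\wr\mathbb S_r$ that permutes the $r$ coordinates nontrivially fixes a proportion at most $1/|\Delta|$ of $\Delta^r$. (b) In Fact 2 one automatically has $m\ge5$.

*Proof.* (a) Suppose coordinate $i$ is sent to position $i'\ne i$. At a fixed point, the $i'$-th entry equals $s_i$ applied to the $i$-th entry. So the $i'$-th entry is determined by the others, and there are at most $|\Delta|^{r-1}$ fixed points.

(b) Since $1\le j<m$, we have $m\ge2$. Suppose $m\le4$. An element that moves coordinates fixes a proportion at most $1/|\Delta|\le1/2$. A non-identity element $(s_1,\dots,s_r)$ of the base group fixes a proportion equal to the product of the proportions fixed by the $s_i$ on $\Delta$, and some $s_i\neq1$. So it fixes at most the largest proportion fixed by a non-identity element of $\mathbb S_m$ on $\Delta$. For $m=2$ this is $0$. For $m=3$ a transposition fixes one of three points or of three $2$-subsets, and a $3$-cycle fixes none, so it is $1/3$. For $m=4$ and $j\in\{1,3\}$ a transposition is the best and gives $1/2$. For $m=4$ and $j=2$, both $(12)$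 and $(12)(34)$ fix exactly $\{1,2\},\{3,4\}$ out of six, and $3$-cycles and $4$-cycles fix nothing, so it is $1/3$. In all cases every non-identity element moves at least half of the points, contrary to the hypothesis of Fact 2. $\square$

## 3. Mapping classes acting on representations

**Fact 3.** For $g\ge3$, $\mathcal M_g$ is generated by Dehn twists along nonseparating simple closed curves, and these curves form one $\mathcal M_g$-orbit (Dehn, Lickorish). $\mathcal M_g$ is perfect (Powell).

Recall that $T_{\Phi(c)}=\Phi T_c\Phi^{-1}$ for orientation-preserving $\Phi$. So all twists along nonseparating curves are conjugate, and any one of them generates $\mathcal M_g$ as a normal subgroup.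

**Fact 4 (Dehn–Nielsen–Baer).** $\mathcal M_g\cong\mathrm{Out}^+(\pi_1\mathcal F_g)$, the outer automorphisms acting trivially on $H_2(\pi_1\mathcal F_g;\mathbb Z)$.

Let $\pi=\pi_1(\mathcal F_g,*)$ and let $Q$ be a finite group. Then $\mathcal M_g$ acts on the finite set $\mathrm{Hom}(\pi,Q)/Q$ of representations up to conjugation by
$$\varphi\cdot[f]=[f\circ\varphi_*^{-1}].$$
This is well defined because inner automorphisms of $\pi$ change $f$ only by conjugation. For an unoriented closed curve $c$, the element $f(c)\in Q$ is defined up to conjugation and inversion, so its order makes sense. Powers of twists have visible fixed points.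

**Lemma 2.** If $c$ is a simple closed curve and $f(c)^n=1$, then $T_c^n[f]=[f]$.

*Proof.* Choose the base point off the twisting annulus. A loop transverse to $c$, cut at its crossings with $c$, reads $\gamma_0\gamma_1\cdots\gamma_l$. The map $T_c^n$ sends it to $\gamma_0c_1^{\pm n}\gamma_1\cdots c_l^{\pm n}\gamma_l$, where $c_i$ is $c$ based at the $i$-th crossing. So the loop changes by inserting conjugates of $c^{\pm n}$, which $f$ kills. Hence $f\circ(T_c^n)_*=f$, and the same holds for $T_c^{-n}$. $\square$

**Example 2 ($Q=\mathbb Z/2$).** Here $\mathrm{Hom}(\pi,\mathbb Z/2)=H^1(\mathcal F_g;\mathbb Z/2)$, and $T_a$ sends $f$ to $\gamma\mapsto f(\gamma)+(\gamma\cdot a)f(a)$, where $\gamma\cdot a$ is the intersection number. For $a$ nonseparating some $\gamma$ has $\gamma\cdot a=1$, so $T_a$ moves $f$ exactly when $f(a)\ne0$. Among the $2^{2g}-1$ nonzero $f$ it moves $2^{2g-1}$, more than half. As $T_a^2$ acts trivially, no power of $T_a$ helps us with Fact 2.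

The remedy that Lemma 2 suggests is to take $Q$ with a large exponent $e$ and use a power of $T_a$. If $\ell$ is a prime dividing $e$, then $T_a^{e/\ell}$ moves only points $[f]$ with $f(a)^{e/\ell}\ne1$, and in a well chosen $Q$ this may be a minority. This gives the first plan: take such a $Q$, take an $\mathcal M_g$-orbit $\bar O$ in $\mathrm{Hom}(\pi,Q)/Q$, pass to a primitive quotient $\Omega$ of $\bar O$, and apply Fact 2 to the image of $T_a^{e/\ell}$. It stops at two precise points.

*First obstruction: the orbit.* We can compute how $f(a)$ is distributed for a uniform random $f\in\mathrm{Hom}(\pi,Q)$. We do not know the orbits, and on an individual orbit the law of $f(a)$ may be different. Averaging produces an orbit on which one chosen probability is not above its global average. We shall need several inequalities on the same orbit, and correct averages do not give that: a priori $f(a)$ might be always of one type on half of the orbits and always of another type on the other half.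

*Second obstruction: the quotient.* A power of $T_a$ that acts nontrivially on $\bar O$ may act trivially on $\Omega$. Then Fact 2 says nothing.

**Example 3 ($Q=\mathbb Z/6$).** Write $f=(f_2,f_3)$ with $f_2$, $f_3$ valued in $\mathbb Z/2$, $\mathbb Z/3$, and consider the invariant set of $f$ with $f_2\neq0$ and $f_3\ne0$. The power $T_a^n$ moves $f$ iff $nf(a)\ne0$. So $T_a^3$ moves the points with $f_2(a)\ne0$. The partition according to $f_3$ is invariant, and $T_a^3$ fixes every block, while $T_a$ moves the blocks with $f_3(a)\neq0$, that is $2\cdot3^{2g-1}$ of the $3^{2g}-1$ blocks, more than two thirds.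

The first obstruction is met by *sampling inside each $f$*. We construct many nonseparating curves $\beta_1,\dots,\beta_s$ such that, for most $f$, the values $f(\beta_1),\dots,f(\beta_s)$ already have nearly the statistics of $s$ uniform elements of $Q$. Then all the undesirable events are rare, so their union is rare, so some orbit has few bad points. Since the $\beta_i$ and $a$ lie in one $\mathcal M_g$-orbit, the statistics of the samples pass to $f(a)$ on that orbit.

The second obstruction is met by turning it into information. If $T_a^N$ acts trivially on $\Omega$, so do all $T_{\beta_i}^N$. Each $T_{\beta_i}^{N}$ may move $[f]$, but only inside its block. With a good choice of $Q$ the block then contains two points at which $f(a)$ has coprime orders, and Lemma 2 and Bézout show that $T_a$ itself fixes the block.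

## 4. Arithmetic of $\mathrm{PSL}_2(q)$ for $q\equiv5\pmod8$

From now on $q$ is a power of a prime $p$ with $q\equiv5\pmod8$ (for instance $q=5^\nu$ with $\nu$ odd), and $Q=\mathrm{PSL}_2(q)$. Note $|\mathrm{SL}_2(q)|=q(q^2-1)$. The notation $o(1)$ means: tends to $0$ as $q\to\infty$ through such $q$.

**Definition (types).** Let $x\in Q$ have a lift of trace $t$, defined up to sign. Call $x$ *split* if $t^2-4$ is a nonzero square in $\mathbb F_q$, *nonsplit* if it is a nonsquare, and *rss* in either case. Split and nonsplit are opposite types.

If $x$ is not rss, then $t=\pm2$, a lift is $\pm$ a unipotent matrix, and $x^p=1$. A split element is conjugate to the image of $\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda\in\mathbb F_q^*$, $\lambda\neq\pm1$, so its order divides $\frac{q-1}2$. For a nonsplit element the eigenvalues lie in the group of order $q+1$ in $\mathbb F_{q^2}^*$, and the order divides $\frac{q+1}2$. The integers $\frac{q-1}2,\frac{q+1}2$ are consecutive, hence coprime. Since $q\equiv5\pmod8$, the first is $\equiv2\pmod4$ and the second is odd. Put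
$$e=p\cdot\tfrac{q-1}2\cdot\tfrac{q+1}2,\qquad N=\tfrac e2 .\tag{1}$$
Then $x^e=1$ for all $x\in Q$, and $N$ is odd.

**Lemma 3.** (a) For $t\neq\pm2$, the elements of trace $t$ in $\mathrm{SL}_2(q)$ form one class, of size $q(q+1)$ if split and $q(q-1)$ if nonsplit. There are $\frac{q-3}2$ split traces, $\frac{q-1}2$ nonsplit traces, and $2q^2$ matrices of trace $\pm2$.

(b) The proportion of split elements in $Q$ is $\frac{q-3}{2(q-1)}$, and that of nonsplit elements is $\frac{q-1}{2(q+1)}$. Both tend to $\frac12$.

(c) The involutions of $Q$ are the elements with lifts of trace $0$. They are split and form one class.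

(d) If $x$ has odd order then $x^N=1$. If $x$ has even order then $x$ is split and $x^N$ is an involution. The proportion of elements of even order is exactly $\frac14$.

*Proof.* (a) The eigenvalues are distinct, so the trace determines the class in $\mathrm{GL}_2(q)$. The centralizer of such a matrix in $\mathrm{GL}_2(q)$ is $\mathbb F_q[x]^*$, that is $\mathbb F_q^*\times\mathbb F_q^*$ (split) or $\mathbb F_{q^2}^*$ (nonsplit), and the determinant maps it onto $\mathbb F_q^*$ (it is the product, respectively the norm). So the $\mathrm{GL}_2$-class is one $\mathrm{SL}_2$-class, with $\mathrm{SL}_2$-centralizer of order $q-1$, respectively $q+1$. This gives the sizes. Split traces are $\lambda+\lambda^{-1}$ with $\lambda\in\mathbb F_q^*\setminus\{\pm1\}$ up to inversion, so there are $\frac{q-3}2$ of them. The remaining $q-2-\frac{q-3}2=\frac{q-1}2$ traces $\ne\pm2$ are nonsplit. Subtracting,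
$$q(q^2-1)-\tfrac{q-3}2q(q+1)-\tfrac{q-1}2q(q-1)=q\bigl[q^2-1-(q^2-2q-1)\bigr]=2q^2 .$$

(b) Divide $\frac{q-3}2q(q+1)$ and $\frac{q-1}2q(q-1)$ by $q(q^2-1)$. The type is the same for both lifts, so proportions in $Q$ and $\mathrm{SL}_2(q)$ agree.

(c) A lift $A$ of an involution satisfies $A^2=\pm1$, $A\ne\pm1$. If $A^2=1$, then $A$ is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so $A=\pm1$. Hence $A^2=-1$, that is $\operatorname{tr}A=0$ by Cayley–Hamilton; conversely trace $0$ gives $A^2=-1$. Here $t^2-4=-4$ is a nonzero square since $q\equiv1\pmod4$. They form one class by (a).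

(d) Orders divide $e$, and $e=2N$ with $N$ odd, so an odd order divides $N$. Elements that are not rss have order dividing $p$ and nonsplit elements have order dividing $\frac{q+1}2$; both are odd. So an element $x$ of even order is split, $x^N\ne1$ because $N$ is odd, and $(x^N)^2=x^e=1$. A split element with eigenvalue $\lambda$ has the order of $\lambda$ in the cyclic group $\mathbb F_q^*/\pm1$ of order $\frac{q-1}2\equiv2\pmod4$. Since $-1$ is a square, the squares give the subgroup of index $2$ there, of odd order $\frac{q-1}4$. So the order is even iff $\lambda$ is a nonsquare. The $\frac{q-1}2$ nonsquares give $\frac{q-1}4$ traces (as $\lambda$ and $\lambda^{-1}$ are distinct nonsquares), and $\frac{q-1}4\cdot q(q+1)\big/q(q^2-1)=\frac14$. $\square$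

**Example 4 ($q=5$).** $Q=\mathrm{PSL}_2(5)\cong\mathbb A_5$ has $60$ elements, $e=5\cdot2\cdot3=30$ and $N=15$. The split elements are the $15$ involutions (proportion $\frac14=\frac{5-3}{2\cdot4}$), the nonsplit ones are the $20$ elements of order $3$ (proportion $\frac13=\frac{4}{12}$), and the other $25$ are the identity and the $24$ elements of order $5$. The power $x^{15}$ is $x$ for an involution and $1$ otherwise.

By Lemma 3(d), $T_a^N$ moves only points with $f(a)$ of even order, globally about a quarter of them. The next lemma is for the second obstruction: multiplying by a random rss element changes the type with probability about one half.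

**Lemma 4.** Let $x\in Q$ be rss and let $\rho$ be uniform in a conjugacy class of rss elements. Then $x\rho$ is rss of type opposite to $x$ with probability at least $\frac12-o(1)$, uniformly in $x$ and the class.

*Proof.* Let $\nu$ be the trace of a lift of $\rho$. If $\nu\ne0$ there is one lift of trace $\nu$; if $\nu=0$ choose one of the two lifts at random. Then the lift $\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ is uniform among all matrices of determinant $1$ and trace $\nu\neq\pm2$. There are between $q(q-1)$ and $q(q+1)$ of these. Replace $x$ by a lift too.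

*$x$ split.* After conjugation $x=\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda\ne\pm1$. Fix $t$. The equations $\alpha+\delta=\nu$ and $\lambda\alpha+\lambda^{-1}\delta=t$ (the latter says $\operatorname{tr}(x\rho)=t$) have determinant $\lambda^{-1}-\lambda\ne0$ and determine $\alpha,\delta$. Then $\beta\gamma=\alpha\delta-1$ has at least $q-1$ solutions. There are $\frac{q-1}2$ nonsplit $t$, so $x\rho$ is nonsplit with probability at least $\frac{(q-1)^2/2}{q(q+1)}\to\frac12$.

*$x$ nonsplit.* Let $\mu=\operatorname{tr}x$. Conjugation in $\mathrm{GL}_2(q)$ preserves all types and the law of $\rho$, so we may take $x=\begin{pmatrix}0&-1\\1&\mu\end{pmatrix}$. Then $\operatorname{tr}(x\rho)=\beta-\gamma+\mu\delta$. Fix $t$ and set this equal to $t$. Substituting $\alpha=\nu-\delta$ and $\beta=t+\gamma-\mu\delta$, the condition $\alpha\delta-\beta\gamma=1$ becomes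
$$\delta^2-\mu\delta\gamma+\gamma^2-\nu\delta+t\gamma+1=0.\tag{2}$$
If $\omega,\omega^q\in\mathbb F_{q^2}$ are the eigenvalues of $x$, the quadratic part is $(\delta-\omega\gamma)(\delta-\omega^q\gamma)$, the norm of $\delta-\omega\gamma$ from $\mathbb F_{q^2}$. Since $4-\mu^2\ne0$, a translation of $(\delta,\gamma)$ removes the linear terms, and (2) says that the norm of an element of $\mathbb F_{q^2}$ has a prescribed value. The norm takes the value $0$ once and each nonzero value $q+1$ times, so (2) has at most $q+1$ solutions. Exactly $q-\frac{q-3}2=\frac{q+3}2$ values of $t$ are not split. So $x\rho$ is split with probability at least $1-\frac{q+3}2\cdot\frac{q+1}{q(q-1)}\to\frac12$. $\square$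

For an integer $d\ge1$ and rss $x$ put
$$H_x^{(d)}=\{w\in Q:\ xw^d\text{ is rss of type opposite to }x\}.$$
For uniform $w\in Q$, the element $w^N$ is an involution with probability $\frac14$, and then it is uniform in the class of involutions, because its law is conjugation invariant. By Lemma 4,
$$\frac{|H_x^{(N)}|}{|Q|}\ \ge\ \tfrac14\bigl(\tfrac12-o(1)\bigr)\ \ge\ \tfrac1{16}\qquad(q\text{ large}).\tag{3}$$

**Fact 5.** For $q\ge5$ odd, $\mathrm{PSL}_2(q)$ has $(q+5)/2$ conjugacy classes, and its nontrivial irreducible characters have degree at least $(q-1)/2$.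

**Lemma 5.** (a) $\zeta:=\sum_{\chi\ne1}\chi(1)^{-2}\le\frac{2(q+3)}{(q-1)^2}\to0$. (b) $|\chi(y)|\le\sqrt{q+1}$ for every irreducible $\chi$ and $y\ne1$ in $Q$. (c) For $n\ge1$ and $w\in Q$ uniform, $P(w^n=1)\le\frac{2n+2}{q-1}$.

*Proof.* (a) There are $\frac{q+3}2$ nontrivial characters, each contributing at most $4/(q-1)^2$.

(b) By column orthogonality $|\chi(y)|^2\le|C_Q(y)|$, so it suffices that $|C_Q(y)|\le q+1$. Recall $|Q|=q(q^2-1)/2$. If a lift has trace $t\ne0,\pm2$, the class of $y$ in $Q$ has the size $q(q\pm1)$ of the class of the lift, since the traces $t$ and $-t$ differ; the centralizer has order $\frac{q\mp1}2$. If $t=0$, the class has size $\frac{q(q+1)}2$ and the centralizer order $q-1$. If $t=\pm2$, we may take a nontrivial upper unipotent lift $Y$; as $Y$ and $-Y$ have different traces, $C_Q(y)$ is the image of the $\mathrm{SL}_2$-centralizer $\{\pm\text{upper unipotent}\}$, of order $q$.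

(c) If $w^n=1$, a lift satisfies $\tilde w^{2n}=1$. Either $\tilde w$ has trace $\pm2$ ($2q^2$ matrices), or its eigenvalue is one of at most $2n$ roots of unity, giving at most $2n$ traces with at most $q(q+1)$ matrices each. So
$$P(w^n=1)\le\frac{2q^2+2n\,q(q+1)}{q(q^2-1)}=\frac{2q}{q^2-1}+\frac{2n}{q-1}\le\frac{2n+2}{q-1}.\qquad\square$$

## 5. Curves whose twists multiply $f(a)$ by powers of nearly independent elements

We need nonseparating curves $\beta_i$ such that a power of $T_{\beta_i}$ replaces $f(a)$ by $f(a)f(\beta_i)^d$. The obvious choice is $b$, a curve crossing $a$ once. One curve is too few: for independent uniform $x=f(a)$ and $f(b)$, the element $f(b)^N$ is trivial with probability $\frac34$, and then nothing changes. The next choice is the family $ba^i$, the images of $b$ under powers of $T_a$. It fails for a clear reason: with $y_i=f(ba^i)=f(b)x^i$ we have $y_{i'}=y_ix^{i'-i}$, so for $H$ a union of left cosets of $\langle x\rangle$, either all $y_i$ lie in $H$ or none does. Given $x$, such samples need not average out. We want $y_{i'}=y_iK$ with $K$ *random*, independent of $y_i$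 and $x$. For this we use a second handle.

Write
$$\pi=\Bigl\langle a,b,u,v,a_3,b_3,\dots,a_g,b_g\ \Big|\ R\prod_{j=3}^g[a_j,b_j]\Bigr\rangle,\qquad R=[a,b][u,v],\quad[x,y]=xyx^{-1}y^{-1},$$
a standard system of generators; $a,b$ are simple loops meeting only at $*$, transversally there, so both are nonseparating. Let $F=\langle a,b,u,v\rangle$ be the free group. An automorphism of $F$ fixing the word $R$, extended by the identity on $a_j,b_j$ ($j\ge3$), fixes the relator of $\pi$. So it induces an automorphism of $\pi$. This acts trivially on $H_2(\pi;\mathbb Z)$, because by Hopf's formula $H_2(\pi)$ is generated by the class of the relator. By Fact 4 it is induced, up to inner automorphisms, by an orientation-preserving diffeomorphism.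

**Lemma 6.** For every $i\ge1$ there is an automorphism $\varphi_i$ of $F$ fixing $R$ with
$$\varphi_i(a)=a,\qquad\varphi_i(b)=w_i:=ba^{-1}b^{-1}\,u\,v^i\,b .$$

*Proof.* Let $\tau_i$ fix $a,b,v$ and send $u\mapsto uv^i$. It is an automorphism, and $[uv^i,v]=uv^i\,v\,v^{-i}u^{-1}v^{-1}=[u,v]$, so $\tau_i(R)=R$.

Put $\epsilon=ba^{-1}b^{-1}u$. Then $R=aba^{-1}b^{-1}\,uvu^{-1}v^{-1}=a\,\epsilon\,vu^{-1}v^{-1}$. Define
$$\psi:\quad a\mapsto a,\quad b\mapsto\epsilon b,\quad u\mapsto\epsilon u\epsilon^{-1},\quad v\mapsto v\epsilon^{-1}.$$
Then $\psi(\epsilon)=\epsilon b\,a^{-1}\,b^{-1}\epsilon^{-1}\cdot\epsilon u\epsilon^{-1}=\epsilon\,\epsilon\,\epsilon^{-1}=\epsilon$. Define also $\psi':a\mapsto a,\ b\mapsto\epsilon^{-1}b,\ u\mapsto\epsilon^{-1}u\epsilon,\ v\mapsto v\epsilon$; likewise $\psi'(\epsilon)=\epsilon^{-1}ba^{-1}b^{-1}\epsilon\cdot\epsilon^{-1}u\epsilon=\epsilon$. Since both fix $\epsilon$, we get $\psi\psi'(b)=\epsilon^{-1}\epsilon b=b$, $\psi\psi'(u)=\epsilon^{-1}\epsilon u\epsilon^{-1}\epsilon=u$, $\psi\psi'(v)=v\epsilon^{-1}\epsilon=v$, and in the same way $\psi'\psi=1$. So $\psi$ is an automorphism.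 Moreover
$$\psi(R)=a\cdot\epsilon\cdot v\epsilon^{-1}\cdot\epsilon u^{-1}\epsilon^{-1}\cdot\epsilon v^{-1}=a\,\epsilon\,vu^{-1}v^{-1}=R .$$
Let $\varphi_i=\tau_i\circ\psi$. It fixes $R$ and $a$, and $\varphi_i(b)=\tau_i(ba^{-1}b^{-1}u\,b)=ba^{-1}b^{-1}uv^ib$. $\square$

Let $\Phi_i$ be an orientation-preserving diffeomorphism inducing $\varphi_i$ up to inner automorphisms, and put $\beta_i=\Phi_i(b)$. This is a nonseparating simple closed curve in the free homotopy class of $w_i$, and $T_{\beta_i}=\Phi_iT_b\Phi_i^{-1}$.

**Lemma 7.** For all $d\ge1$, $i\ge1$ and $f$ there is a sign $\pm$ such that $T_{\beta_i}^{\pm d}[f]=[f']$ with $f'(a)=f(a)f(w_i)^d$.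

*Proof.* Realize $T_b$ by a twist supported in a thin annulus $A$ that has $b$ as one boundary component and lies on the side of $b$ from which $a$ arrives at its endpoint $*$. As $a$ crosses $b$ at $*$, it leaves $*$ on the other side. So $a\cap A$ is an arc $\xi$ crossing $A$ and ending at $*$, together with the starting point $*$ of $a$. The twist fixes $b$ pointwise and replaces $\xi$ by $\xi b^{\pm1}$. So it induces an automorphism $\vartheta$ of $\pi$ with $\vartheta(b)=b$ and $\vartheta(a)=ab^{\sigma}$ for some $\sigma\in\{1,-1\}$. (What it does to the other generators is irrelevant.)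

For $l\in\mathbb Z$ the map $T_{\beta_i}^l$ induces, up to inner automorphisms, $\varphi_i\vartheta^l\varphi_i^{-1}$. Since $\varphi_i^{-1}(a)=a$, this sends $a$ to $\varphi_i(ab^{\sigma l})=aw_i^{\sigma l}$. Take $l=\sigma d$ and $f'=f\circ\varphi_i\vartheta^l\varphi_i^{-1}$. Then $f'(a)=f(a)f(w_i)^d$, and $[f']=T_{\beta_i}^{-l}[f]$ by the definition of the action. $\square$

## 6. Statistics of a random representation

**Fact 6 (Frobenius).** For a finite group $Q$, $h\ge1$ and $z\in Q$,
$$\#\Bigl\{(x_j,y_j)_{j\le h}\in Q^{2h}:\prod[x_j,y_j]=z\Bigr\}=|Q|^{2h-1}\sum_\chi\chi(z)\chi(1)^{1-2h}.$$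

Let $P_X$ be the uniform measure on $\mathrm{Hom}(\pi,Q)$. Let $P$ (with expectation $E$) be the measure under which $f(a),f(b),f(u),f(v)$ are independent and uniform on $Q$, with no relation imposed. Computations are easy under $P$. The next lemma transfers small probabilities to $P_X$.

**Lemma 8.** Put $\eta=(1+\zeta)\sqrt\zeta$. If $\eta<1$ and the event $A$ depends only on $f(a),f(b),f(u),f(v)$, then
$$P_X(A)\le\frac{P(A)+\eta}{1-\eta}.\tag{4}$$

*Proof.* Put $\kappa=f(R)$. Given the four values, an extension to $\pi$ is a choice of $f(a_j),f(b_j)$, $3\le j\le g$, with $\prod[f(a_j),f(b_j)]=\kappa^{-1}$. By Fact 6 with $h=g-2$, which is $\ge1$ because $g\ge3$, the number of extensions is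
$$|Q|^{2(g-2)-1}D(\kappa^{-1}),\qquad D(z)=\sum_\chi\chi(z)\chi(1)^{5-2g}.$$
So $D\ge0$, and $D(z^{-1})=D(z)$ because complex conjugate characters have the same degree. Hence $P_X(A)=E[1_AD(\kappa)]/E[D(\kappa)]$.

By Fact 6 with $h=2$, under $P$ the element $\kappa$ has density $\sum_\chi\chi(z)\chi(1)^{-3}\le\sum_\chi\chi(1)^{-2}=1+\zeta$ with respect to the uniform measure. For $z$ uniform, orthonormality of characters gives $E|D(z)-1|^2=\sum_{\chi\ne1}\chi(1)^{2(5-2g)}\le\zeta$, as $5-2g\le-1$. By Cauchy–Schwarz, $E|D(\kappa)-1|\le(1+\zeta)\sqrt\zeta=\eta$. So the numerator is at most $P(A)+\eta$ and the denominator at least $1-\eta$. $\square$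

Since $\zeta\to0$, also $\eta\to0$ as $q\to\infty$. Next comes the sampling statement. Put $x=f(a)$ and $y_i=f(w_i)$.

**Lemma 9.** Fix $s\ge1$. Under $P$, conditionally on $x$, for every $H\subseteq Q$ (possibly depending on $x$) the variable $Z_H=\frac1s\#\{i\le s:y_i\in H\}$ has mean $|H|/|Q|$ and variance at most
$$\frac1{4s}+\delta_q,\qquad\delta_q=\frac{2s}{q-1}+\frac{2\sqrt{q+1}}{q-1}.\tag{5}$$

*Proof.* Write $B=f(b)$, $U=f(u)$, $V=f(v)$, so $y_i=Bx^{-1}B^{-1}\,U\,V^iB$. As $U$ is uniform and independent of $(x,B,V)$, so is $y_i$. This gives the mean, and shows that each indicator $1_H(y_i)$ has variance at most $\frac14$.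

Let $i<i'$ and $n=i'-i\le s-1$. Then $y_{i'}=y_iK$ with $K=B^{-1}V^nB$. Since $K$ is a function of $(B,V)$, it is independent of $y_i$ given $x$, and independent of $x$. Its law is that of $V^n$ and is conjugation invariant. Put $h=1_H-|H|/|Q|$ and $(\mathcal A\phi)(y)=E\,\phi(yK)$. The covariance of $1_H(y_i)$ and $1_H(y_{i'})$ given $x$ is
$$E\bigl[h(y_i)h(y_iK)\mid x\bigr]=\langle h,\mathcal Ah\rangle,$$
the inner product being that of $L^2(Q)$ for the uniform measure. The operator $\mathcal A$ is the average of right translations with respect to a class function. By Schur's lemma it acts on the $\chi$-isotypic part of $L^2(Q)$ by the scalar $E\chi(K)/\chi(1)$. For $\chi\ne1$, separating $K=1$ from $K\ne1$ and using Lemma 5(b), (c) and Fact 5,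
$$\left|\frac{E\chi(K)}{\chi(1)}\right|\le P(V^n=1)+\frac{\sqrt{q+1}}{(q-1)/2}\le\frac{2n+2}{q-1}+\frac{2\sqrt{q+1}}{q-1}\le\delta_q .$$
Isotypic parts are orthogonal, $h$ is orthogonal to the constants, and $\|h\|^2\le1$. So each covariance is at most $\delta_q$ in absolute value. Adding $s$ variances and $s(s-1)$ covariances and dividing by $s^2$ gives (5). $\square$

## 7. An orbit on which $f(a)$ behaves typically

Fix $s$ and consider the following events. All depend only on $f(a),f(b),f(u),f(v)$, and all are invariant under conjugating $f$ (note $H^{(d)}_{gxg^{-1}}=gH^{(d)}_xg^{-1}$):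

* $E_1$: more than $0.3s$ of the $y_i$, $i\le s$, have even order;
* $E_2$: fewer than $0.4s$ of the $y_i$ are split; $E_2'$: fewer than $0.4s$ are nonsplit;
* $E(d)$, for $d\ge1$: $x$ is not rss, or $x$ is rss and no $y_i$ lies in $H_x^{(d)}$.

Put $E=E_1\cup E_2\cup E_2'\cup E(N)$.

**Lemma 10.** For fixed $s$,
$$P(E)\le\frac{3\cdot400+256}{4s}+o(1)=\frac{364}s+o(1).\tag{6}$$

*Proof.* By Lemma 3 the mean of $Z_H$ is exactly $\frac14$ for $H$ the elements of even order, and at least $0.45$ for split or nonsplit elements once $q$ is large. So each of $E_1,E_2,E_2'$ requires a deviation of at least $0.05$ from the mean, and Chebyshev with Lemma 9 gives probability at most $400(\frac1{4s}+\delta_q)$ each. For $E(N)$: $x$ is not rss with probability $\frac{2q^2}{q(q^2-1)}=o(1)$. If $x$ is rss, then $Z_H$ with $H=H_x^{(N)}$ has conditional mean at least $\frac1{16}$ by (3), and $Z_H=0$ has conditional probability at most $256(\frac1{4s}+\delta_q)$. For fixed $s$, $\delta_q\to0$. $\square$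

For an $\mathcal M_g$-orbit $\bar O\subseteq\mathrm{Hom}(\pi,Q)/Q$ let $O\subseteq\mathrm{Hom}(\pi,Q)$ be its preimage, and $P_O$ (expectation $E_O$) the uniform measure on $O$. The fibre over $[f]$ has $|Q|/|C_Q(f(\pi))|$ elements. This is constant on $\bar O$, because $f\circ\varphi_*^{-1}$ has the same image as $f$. So $P_O$ induces the uniform measure on $\bar O$, which is $\mathcal M_g$-invariant.

**Definition (good orbit).** For given $q$ and $s$, the orbit $\bar O$ is good if $P_O(E)<0.01$.

**Existence of good orbits.** $\mathrm{Hom}(\pi,Q)$ is the disjoint union of the sets $O$, so $P_X$ is a weighted average of the $P_O$. Hence for any conjugation-invariant event $E^*$ some orbit has $P_O(E^*)\le P_X(E^*)$. Take $s=10^6$. By (6), $P(E)\le3.64\cdot10^{-4}+o(1)<10^{-3}$, and by (4) $P_X(E)<10^{-2}$ for $q$ large. So a good orbit exists.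

**Lemma 11.** On a good orbit,
$$P_O(f(a)\text{ has even order})\le0.31,\qquad P_O(f(a)\text{ split})>0.39,\qquad P_O(f(a)\text{ nonsplit})>0.39.\tag{7}$$
In particular $|\bar O|\ge2$.

*Proof.* Let $H\subseteq Q$ be closed under conjugation and inversion, and let $c$ be a nonseparating simple closed curve. By Fact 3, $c=\Phi(a)$ for some $\Phi\in\mathcal M_g$. The bijection $[f]\mapsto\Phi^{-1}[f]=[f\circ\Phi_*]$ of $\bar O$ preserves the measure, and $(f\circ\Phi_*)(a)=f(c)$ up to conjugation and inversion. So $P_O(f(c)\in H)=P_O(f(a)\in H)$. Apply this to all $c=\beta_i$ and average over $i\le s$: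
$$P_O(f(a)\in H)=E_O[Z_H].$$
For elements of even order, $Z_H\le0.3$ off $E_1$ and $Z_H\le1$ always, so the mean is at most $0.3+0.01$. For split (nonsplit) elements, $Z_H\ge0.4$ off $E_2$ ($E_2'$), so the mean is at least $0.4\cdot0.99>0.39$. As both types occur, $\bar O$ has at least two points. $\square$

## 8. From a good orbit to $\mathbb A_m$

**Proposition 12.** Let $\bar O$ be a good orbit. Among the $\mathcal M_g$-invariant partitions of $\bar O$ with more than one block choose a maximal (coarsest) one, let $\Omega$ be its set of blocks, $n=|\Omega|$, and let $G\le\mathrm{Sym}(\Omega)$ be the image of $\mathcal M_g$. Then for some $m\ge5$ and $1\le j<m$, $G\cong\mathbb A_m$, acting on $\Omega$ as on the $j$-subsets of $\{1,\dots,m\}$.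

*Proof.* Such partitions exist because $|\bar O|\ge2$.

**Step 1: elementary properties of $G$ and $T$.** By maximality $G$ is primitive. It is nontrivial, being transitive on $n\ge2$ points, and it is perfect because $\mathcal M_g$ is. Let $T\in G$ be the image of $T_a$. By Fact 3, $G$ is generated by conjugates of $T$, so $T\ne1$. All blocks have the same size, a moved block consists of moved points, and the block of a fixed point is fixed. So for every mapping class
$$\begin{aligned}(\text{proportion of blocks moved})&\le(\text{proportion of points moved}),\\(\text{proportion of blocks fixed})&\ge(\text{proportion of points fixed}).\end{aligned}\tag{8}$$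

**Step 2: what $T^d=1$ implies.** The purpose is to turn the second obstruction of Section 3 into information. We claim:

$$\text{if }T^d=1\text{ with }d\ge1\text{, then every point }[f]\text{ of a block moved by }T\text{ has }f\in E(d).\tag{9}$$

Suppose $T^d=1$. Since $T_c$ is conjugate to $T_a$, the power $T_c^d$ acts trivially on $\Omega$ for every nonseparating $c$. Let $[f]\in\bar O$ with $f\notin E(d)$, and let $\Lambda$ be its block. Then $x=f(a)$ is rss and some $y_i$ lies in $H_x^{(d)}$. By Lemma 7 there is a sign with $T_{\beta_i}^{\pm d}[f]=[f']$ and $f'(a)=xy_i^d$, which is rss of type opposite to $x$. As $T_{\beta_i}^{\pm d}$ fixes $\Lambda$, the point $[f']$ also lies in $\Lambda$. Let $m_1,m_2$ be the orders of $f(a)$ and $f'(a)$. One divides $\frac{q-1}2$ and the other divides $\frac{q+1}2$, so they are coprime. By Lemma 2, $T_a^{m_1}$ fixes $[f]$ and $T_a^{m_2}$ fixes $[f']$, so both fix the block $\Lambda$. Since $T_a$ is a product of powers of $T_a^{m_1}$ and $T_a^{m_2}$, it fixes $\Lambda$. This proves (9).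

**Step 3: a non-identity element of $G$ moving fewer than $n/3$ blocks.** We need this for Fact 2.

*If $T^N\ne1$:* when $f(a)$ has odd order, $f(a)^N=1$ and $T_a^N$ fixes $[f]$ by Lemma 2. So $T_a^N$ moves only points with $f(a)$ of even order, and by (7) and (8) $T^N$ moves at most $0.31n<n/3$ blocks.

*If $T^N=1$:* by (9) with $d=N$, all points of blocks moved by $T$ lie in $E(N)\subseteq E$. As $P_O(E)<0.01$, the element $T\neq1$ moves fewer than $0.01n<n/3$ blocks.

**Step 4: $G$ fixes the coordinates.** By Step 3, Fact 2 and Lemma 1(b), $(\mathbb A_m)^r\le G\le\mathbb S_m\wr\mathbb S_r$ in product action on $\Delta^r$, with $m\ge5$. We show $r=1$. As $|\Delta|=\binom mj\ge m\ge5$, Lemma 1(a) says that an element permuting the coordinates nontrivially fixes at most $\frac15$ of the points. Put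
$$N_1=p\,\tfrac{q-1}2,\qquad N_2=p\,\tfrac{q+1}2,\qquad N_3=\tfrac{q-1}2\cdot\tfrac{q+1}2 .$$
By Lemma 2, $T_a^{N_1}$, $T_a^{N_2}$, $T_a^{N_3}$ fix every $[f]$ with $f(a)$ split, nonsplit, rss respectively. By (7) and (8), each $T^{N_i}$ fixes more than $0.39>\frac15$ of $\Omega$, so it acts trivially on the set of coordinates. Now $\gcd(N_1,N_2)=p$ since $\frac{q-1}2$ and $\frac{q+1}2$ are coprime, and $p\nmid N_3$. So $\gcd(N_1,N_2,N_3)=1$, and $T$ itself acts trivially on the set of coordinates. So do its conjugates, which generate $G$. Hence $G\le(\mathbb S_m)^r$. If $r\ge2$, "equal first coordinate" would be a $G$-invariant partition of $\Delta^r$ with more than one block and with blocks of more than one point, contradicting primitivity.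

**Step 5: the group.** So $r=1$ and $\mathbb A_m\le G\le\mathbb S_m$ acting on $j$-subsets. As $G$ is perfect and $\mathbb S_m$ is not, $G\cong\mathbb A_m$. $\square$

**Proof of Theorem 1.** By Section 7 there is a good orbit for $s=10^6$ and $q$ large. By Proposition 12, $\mathcal M_g$ surjects onto some $\mathbb A_m$ with $m\ge5$. By Fact 1, $m>4g+4$. $\blacksquare$

## 9. Unbounded degrees: fields $\mathbb F_{5^\nu}$ and the exponent $30$

Proposition 12 gives no lower bound on $m$ beyond $m\ge5$ and Fact 1; taking $q$ larger does not by itself make $m$ larger. For Theorem 2 we choose $q$ so that a small $m$ forces the order of $T$ to divide $30$, a number independent of $q$, and then (9) with $d=30$ gives a contradiction.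

**Proof of Theorem 2.** Let $M\ge5$. We produce a surjection onto some $\mathbb A_m$ with $m>M$.

**Step 1: parameters.** Put $s=\max(10^6,2^{M+10})$ and $q=5^\nu$ with $\nu>M$ a large prime. Then $\nu$ is odd, so $q\equiv5\pmod8$ and $p=5$.

**Step 2: $E(30)$ is rare.** Let $w$ be rss with eigenvalue $\lambda$ and $w^{30}\ne1$ in $Q$. Lifts of $w$ are diagonalizable over $\mathbb F_{q^2}$, so $\lambda^{30}\ne\pm1$. Then $\lambda^{30}\ne\lambda^{-30}$ and $w^{30}$ is rss. A uniform $w$ satisfies these conditions with probability $1-o(1)$, by Lemma 3(b) and Lemma 5(c). The law of $w^{30}$ restricted to this case is conjugation invariant, so it is a mixture of uniform laws on rss classes. Lemma 4 gives $|H_x^{(30)}|/|Q|\ge\frac12-o(1)\ge\frac14$ for $q$ large and all rss $x$. As in Lemma 10, by Chebyshev with mean at least $\frac14$,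
$$P(E(30))\le16\Bigl(\frac1{4s}+\delta_q\Bigr)+o(1).$$

**Step 3: the orbit.** Together with (6), as $\nu\to\infty$,
$$P(E\cup E(30))\le\frac{1200+256+16}{4s}+o(1)=\frac{368}s+o(1),\qquad\frac{368}s<\min(2^{-M-1},10^{-3}).$$
The last inequality holds because $368/2^{M+10}<2^{-M-1}$ and $368/10^6<10^{-3}$. By (4), for $\nu$ large $P_X(E\cup E(30))<\min(0.01,2^{-M})$. Choose an orbit $\bar O$ with $P_O(E\cup E(30))$ below this bound. It is good, so Proposition 12 applies: $G\cong\mathbb A_m$ acts on the $j$-subsets of $\{1,\dots,m\}$, $n=\binom mj<2^m$, and $T\ne1$.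

**Step 4: if $m\le M$, then $T^{30}=1$.** Suppose $m\le M$. Since $f(a)^e=1$ for all $f$, Lemma 2 gives $T^e=1$. So the order of $T$ divides
$$e=5\cdot\tfrac{5^\nu-1}2\cdot\tfrac{5^\nu+1}2 .$$
As $T$ is an element of $\mathbb A_m$, the primes dividing its order are at most $m\le M<\nu$. Let $\ell\mid e$ be a prime, $\ell\notin\{2,3,5\}$. Then $\ell\mid5^{2\nu}-1$, so the order of $5$ modulo $\ell$ divides $2\nu$. It is not $1$ or $2$, since otherwise $\ell\mid24$. So it is divisible by the prime $\nu$, whence $\nu\mid\ell-1$ and $\ell>\nu$. Hence $\ell$ does not divide the order of $T$. The primes $2,3,5$ each divide $e$ exactly once: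

* $\frac{q-1}2\equiv2\pmod4$ and the other factors of $e$ are odd, so $v_2(e)=1$;
* $5^{2\nu}-1$ is prime to $5$, so $v_5(e)=1$;
* $5^\nu\equiv-1\pmod3$ as $\nu$ is odd, so $3\nmid5^\nu-1$ and $3\mid5^\nu+1$. The element $5$ has order $6$ modulo $9$, with $5^3\equiv-1$, so $9\mid5^\nu+1$ iff $\nu\equiv3\pmod6$, which is false for a prime $\nu>3$. So $v_3(e)=1$.

Hence the order of $T$ divides $2\cdot3\cdot5$, that is, $T^{30}=1$.

**Step 5: contradiction.** By (9) with $d=30$, all points of blocks moved by $T$ lie in $E(30)$. So $T$ moves a proportion less than $2^{-M}$ of the blocks. But $T\ne1$ moves at least one of the $n$ blocks, a proportion at least $\frac1n>2^{-m}\ge2^{-M}$. This contradiction shows $m>M$. As $M$ was arbitrary, infinitely many $m$ occur.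

**Step 6: products and overgroups.** Given $t$, choose $m_1<\dots<m_t$, all at least $5$, with surjections $\mathcal M_g\to\mathbb A_{m_i}$. We show by induction on $t$ that together they give a surjection onto the product (Goursat's lemma). Let $\Pi=\mathbb A_{m_1}\times\dots\times\mathbb A_{m_{t-1}}$ and let $J\le\Pi\times\mathbb A_{m_t}$ be the image of $\mathcal M_g$. By induction $J$ projects onto both factors. The group $J\cap(1\times\mathbb A_{m_t})$ is normalized by $J$, hence normal in $1\times\mathbb A_{m_t}$, hence trivial or everything. If it is everything, $J=\Pi\times\mathbb A_{m_t}$ as wanted. If it is trivial, the projection $J\to\Pi$ is an isomorphism, and composing its inverse with the projection to $\mathbb A_{m_t}$ gives a surjection $\Pi\to\mathbb A_{m_t}$. Each factor $\mathbb A_{m_i}$ of $\Pi$ is normal, so its image is normal in $\mathbb A_{m_t}$: trivial or everything. It cannot be everything, because $|\mathbb A_{m_i}|<|\mathbb A_{m_t}|$. So all images are trivial, contradicting surjectivity.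

Finally, if a group surjects onto $\mathcal M_g$, composing surjections gives the same statements for it. $\blacksquare$
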